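# A word with two digit regimes, and additive complexity that is not regular

## Digit profiles, and a word that changes its rule with the leading digit

Fix an integer $k\ge 2$ and put $K=k^4$, so $K\ge 16$. All digits below are base-$K$ digits. We build an infinite word over $\{0,1\}$ from three ingredients.

**A finite pattern.** Let $u=u_0u_1\cdots u_{K-2}\in\{0,1\}^{K-1}$ be given by
$$u_0\cdots u_{11}=0\,0\,1\,1\,1\,1\,0\,0\,0\,0\,1\,1,\qquad u_c=c\bmod 2\quad(12\le c\le K-2).$$
There is one letter for each digit except the digit $K-1$.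

**Its profile.** Put $U(d)=\sum_{c<d}u_c$ for $0\le d\le K-1$, let $\mu=U(K-1)/(K-1)$ be the mean of the pattern, and let
$$b(d)=U(d)-\mu d\qquad(0\le d\le K-1).$$
So $b$ records how far the partial sums of $u$ are above or below the mean, and $b(d+1)-b(d)=u_d-\mu$ for $0\le d\le K-2$.

We need a few numerical facts about $b$. For $d=0,1,\dots,12$ the values of $U(d)-d/2$ are
$$0,\ -\tfrac12,\ -1,\ -\tfrac12,\ 0,\ \tfrac12,\ 1,\ \tfrac12,\ 0,\ -\tfrac12,\ -1,\ -\tfrac12,\ 0,$$
and for $d>12$ they alternate $-\tfrac12,0,-\tfrac12,0,\dots$, being $-\frac12$ for odd $d$ and $0$ for even $d$. Let $\delta=\frac12-\mu$. If $K$ is odd, then $K-1$ is even, $U(K-1)=\frac{K-1}2$ and $\delta=0$. If $K$ is even, then $U(K-1)=\frac{K-1}{2}-\frac12$, so $\delta=\frac{1}{2(K-1)}\le\frac1{30}$. Since $b(d)=\big(U(d)-\frac d2\big)+\delta d$ with $U(d)-\frac d2\in[-1,1]$ and $0\le\delta d\le\frac12$, we get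
$$b(0)=b(K-1)=0,\quad |b|\le B:=\tfrac32,\quad b(6)-b(2)=2+4\delta\ge 2,\quad b(10)-b(6)=-2+4\delta\le-\tfrac95,\quad b(6)\ge 1,\quad b(1)\ge-\tfrac12. \tag{1}$$
(The fourth item: $-2+\frac4{30}=-\frac{28}{15}\le-\frac{27}{15}$.) Note that a *difference* of two values of $b$ at distance $4$ can be as large as $2$, while a *single* value is at most $\frac32$ in size. This gap will be used.

**Two rules and a switch.** For $n\ge0$ let $d(n)$ be the least significant digit of $n$ that is different from $K-1$, leading zeros allowed. Let
$$\mathcal L=\bigcup_{L\ge 0}[K^L,2K^L)$$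
be the set of $n\ge 1$ whose leading digit is $1$; in particular $0\notin\mathcal L$. Define
$$w_n=\begin{cases}u_{d(n)}& n\in\mathcal L,\\ u_{n\bmod(K-1)}& n\notin\mathcal L.\end{cases}$$
Inside $\mathcal L$ the word is self-similar; outside $\mathcal L$ it is periodic with period $K-1$.

*Example: $k=2$, $K=16$.* Here $u=001111000011010$, $\mu=\frac7{15}$, $\delta=\frac1{30}$, and for instance $b(2)=-\frac{14}{15}$, $b(6)=\frac65$, $b(10)=-\frac23$. The number $31$ has digits $1,15$, so $31\in\mathcal L$, $d(31)=1$ and $w_{31}=u_1=0$. The number $33$ has digits $2,1$, so $33\notin\mathcal L$ and $w_{33}=u_{33\bmod 15}=u_3=1$; the other rule would have given $u_{d(33)}=u_1=0$.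

## Additive complexity and the regularity conjecture

The word $\mathbf w$ is built to answer a question about sums of consecutive letters.

**Definition (additive complexity).** Let $\mathcal A\subset\mathbb Z$ be finite and non-empty and let $\mathbf w=w_0w_1w_2\cdots\in\mathcal A^{\mathbb N}$. A factor of length $n$ is a word $w_i\cdots w_{i+n-1}$ with $i\ge0$, and its digit sum is $w_i+\cdots+w_{i+n-1}$. The additive complexity $\rho^+_{\mathbf w}(n)$ is the number of distinct digit sums of factors of length $n$. We set $\rho^+_{\mathbf w}(0)=1$, since the empty word has digit sum $0$.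

*Example.* For $0101\cdots$ the factors of length $2m$ all have sum $m$, while those of length $2m+1$ have sum $m$ or $m+1$. So $\rho^+$ is $1$ at even lengths and $2$ at odd lengths. For the word of the first section, letters $2$ to $5$ are $1111$ and letters $6$ to $9$ are $0000$. When a window slides one step over a binary word, its sum changes by at most $1$, so all sums $0,\dots,4$ occur and $\rho^+_{\mathbf w}(4)=5$.

**Definition (automatic, regular).** The $k$-kernel of a sequence $(v_n)_{n\ge0}$ is the set of sequences $(v_{k^en+c})_{n\ge0}$ with $e\ge0$ and $0\le c<k^e$. The sequence is $k$-automatic if its $k$-kernel is finite. An integer-valued sequence is $k$-regular if the $\mathbb Z$-module generated by its $k$-kernel is finitely generated.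

A $k$-automatic integer sequence is $k$-regular, because a finite kernel generates a finitely generated module. Changing one term, say adding $a[n=0]$, does not affect $k$-regularity. Indeed the kernel of $[n=0]$ consists of itself and $0$, so the new module lies in a finitely generated one, and submodules of finitely generated $\mathbb Z$-modules are finitely generated. This is why the convention at $n=0$ is harmless.

*Example.* Let $\mathbf t=\sigma^\infty(0)$ with $\sigma:0\mapsto01,\ 1\mapsto12,\ 2\mapsto20$, so $\mathbf t=0112122012202001\cdots$, a $2$-automatic word. It is known that $\rho^+_{\mathbf t}(n)=2\lfloor\log_2n\rfloor+3$ for $n\ge1$. By hand: $\rho^+_{\mathbf t}(1)=3$, and the factors $00,01,11,12,22$ show the five sums $0,\dots,4$ at length $2$. This sequence, call it $v$ with $v(0)=1$, is $2$-regular. We have $v(2n+1)=v(n)+2$ for all $n\ge 0$ and $v(2n)=v(n)+2-2[n=0]$, so the module generated by $v$, the constant $1$ and $[n=0]$ contains the whole kernel.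

**Conjecture (from Jin Chen, Zhixiong Wen, Wen Wu, "On the additive complexity of a Thue-Morse like sequence", arXiv:1802.03610 (2018)).** The additive complexity of any $k$-automatic sequence over a finite alphabet $\mathcal A\subset\mathbb Z$ is a $k$-regular sequence.

The conjecture is false for every $k\ge2$, and the word of the first section is a counterexample.

**Theorem A.** For every $k\ge2$ there is a $k$-automatic word $\mathbf w\in\{0,1\}^{\mathbb N}$ such that

1. $(\rho^+_{\mathbf w}(n))_{n\ge0}$ is not $k$-regular. More strongly, for every field $F$ of characteristic $0$, the $F$-span of its $k$-kernel is infinite-dimensional.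
2. $\rho^+_{\mathbf w}(n)\le 6\log_{k^4}n+11$ for all $n\ge1$.

The abelian complexity of a word counts, for each $n$, the distinct vectors of letter frequencies of factors of length $n$. For a binary word that vector is determined by $n$ and the number of $1$s, which is the digit sum. So for $\mathbf w$ the two complexities coincide, and the abelian analogue of the conjecture fails too.

**Theorem B.** Let $\mathbf w$ be $k$-automatic over a finite $\mathcal A\subset\mathbb Z$.

1. If $\rho^+_{\mathbf w}$ is bounded, then it is $k$-automatic, hence $k$-regular.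
2. If $\rho^+_{\mathbf w}$ is unbounded, then $\limsup_{n\to\infty}\rho^+_{\mathbf w}(n)/\log n>0$.

So unbounded additive complexity of an automatic word cannot be $o(\log n)$, and by Theorem A non-regular examples already occur with $\rho^+_{\mathbf w}(n)=O(\log n)$. Boundedness is the exact growth threshold at which regularity is guaranteed.

## Potentials for the two rules

Digit sums become easy once the letters are written as differences. Write $n=\sum_t d_t(n)K^t$ in base $K$ and set
$$f(n)=\sum_t b(d_t(n)),\qquad \beta(n)=b\big(n\bmod(K-1)\big),$$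
with residues taken in $\{0,\dots,K-2\}$. Leading zeros contribute $b(0)=0$ to $f$.

**Lemma 1.** For all $n\ge0$,
$$f(n+1)-f(n)=u_{d(n)}-\mu,\qquad \beta(n+1)-\beta(n)=u_{n\bmod(K-1)}-\mu. \tag{2}$$

*Proof.* Suppose $n$ ends in the digit $d=d(n)$ followed by $r$ digits $K-1$. Then $n+1$ ends in $d+1$ followed by $r$ zeros, and all higher digits agree. Since $b(0)=b(K-1)=0$, the $r$ last digits contribute nothing to either value, so $f(n+1)-f(n)=b(d+1)-b(d)=u_d-\mu$.

For $\beta$, let $c=n\bmod(K-1)$. If $c<K-2$, the difference is $b(c+1)-b(c)=u_c-\mu$. If $c=K-2$, then $\beta(n+1)=b(0)=0=b(K-1)$, so the difference is $b(K-1)-b(K-2)=u_{K-2}-\mu$. $\square$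

For $n\ge0$ put $F_n=\{f(i+n)-f(i):i\ge0\}$. One more fact concerns $f$ alone.

**Lemma 2.** $F_{mK^q}=F_m$ for all $m\ge1$, $q\ge0$.

*Proof.* Write $i=K^ql+c$ with $0\le c<K^q$. The digits of $i$ are those of $l$ followed by the $q$ digits of $c$, so $f(i)=f(l)+f(c)$ and likewise $f(i+mK^q)=f(l+m)+f(c)$. The $f(c)$ cancels, and $l$ runs over all of $\mathbb N$. $\square$

## Each rule alone gives a regular complexity

Why two rules? The sensible first attempt is to use one automatic rule everywhere. Neither of ours works alone.

The periodic rule $w''_n=u_{n\bmod(K-1)}$ has digit sums $\mu n+\beta(i+n)-\beta(i)$. The number of them is the number of values $\beta(i+n)-\beta(i)$, which depends only on $n\bmod(K-1)$. So $\rho^+_{\mathbf w''}$ is periodic (also at $n=0$, where it is $1$). The sequences $(\rho^+_{\mathbf w''}(k^en+c))_n$ all have period $K-1$ and take finitely many values, so there are finitely many of them. Hence this complexity is $k$-automatic.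

The self-similar rule $w'_n=u_{d(n)}$ has, by (2), digit sums $\mu n+f(i+n)-f(i)$. Let $M(n)=\max F_n$; it exists because $\mu n+F_n$ is a set of integers in $[0,n]$. Let $i=Kl+c$ and $c+r=\varepsilon K+c'$ with $0\le r,c,c'<K$ and $\varepsilon\in\{0,1\}$. Then
$$f(i+Kn+r)-f(i)=f(l+n+\varepsilon)-f(l)+b(c')-b(c).$$
Here $l$ and $c$ vary independently. Maximizing over both gives
$$M(Kn)=M(n),\qquad M(Kn+r)=\max\{A_r+M(n),\,B_r+M(n+1)\}\quad(1\le r<K), \tag{3}$$
with $A_r=\max_{c<K-r}(b(c+r)-b(c))$ and $B_r=\max_{c\ge K-r}(b(c+r-K)-b(c))$.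

The integer $\mu n+M(n)$ is the largest number of $1$s in a factor of length $n$, so it increases by $0$ or $1$ when $n$ increases by $1$. Hence $E(n)=M(n+1)-M(n)$ takes only the two values $-\mu$ and $1-\mu$. By (3), $M(Kn+r)-M(n)$ is a function of $E(n)$, for each $r$ with $0\le r\le K$; for $r=K$ use $M(K(n+1))=M(n+1)$. Taking differences, $E(Kn+r)$ is also a function of $E(n)$ for $0\le r<K$. A function of a quantity with two values is an affine function of it. So the $\mathbb Q$-span of $1,E,M$ is closed under all maps $v(n)\mapsto v(Kn+r)$.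

The same argument works for $\min F_n$. Since the digit sums of length-$n$ factors fill an interval, $\rho^+_{\mathbf w'}(n)=1+\max F_n-\min F_n$ lies in a $\mathbb Q$-space of dimension at most $5$ closed under these maps. The $\mathbb Z$-module generated by its $K$-kernel consists of integer sequences in a finite-dimensional space. Evaluation at finitely many well-chosen points embeds it in some $\mathbb Z^s$, so it is finitely generated. A member of the $k$-kernel has the form $v(k^{g'}n+c_1)$ with $0\le g'<4$, $0\le c_1<k^{g'}$ and $v$ in the $K$-kernel (write $e=4g+g'$ and $c=c_0+K^gc_1$). So the $k$-kernel also generates a finitely generated module, and $\rho^+_{\mathbf w'}$ is $k$-regular.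

The attempt stops at the cancellation in Lemma 2. Low digits shared by $i$ and $i+n$ drop out, so $M$ at $Kn+r$ sees only $M$ at $n$ and $n+1$.

The gluing removes this cancellation at some places. If $i\notin\mathcal L$ and $i+n\in\mathcal L$, one end of the window is measured by $f$ and the other by the bounded function $\beta$. Then the low digits of $i+n$ contribute to the digit sum in full. So two mechanisms compete. Take $n=m K^q$, where $m$ has $p$ digits.

- Windows measured by $f$ at both ends produce a range that depends on $m$, up to size proportional to $p$, and does not depend on $q$.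
- Windows with mixed ends produce deviations that grow with $q$.

For small $q$ the first should win, giving a constant; for large $q$ the second takes over. A linear recurrence cannot do this.

**Lemma 3.** Let $d\ge 1$, and let a sequence $(g(q))_{q\ge0}$ in a field satisfy $g(q+d)=-\sum_{i=0}^{d-1}c_ig(q+i)$ for all $q\ge0$. If $g(0)=g(1)=\cdots=g(d)=c$, then $g(q)=c$ for all $q$.

*Proof.* The case $q=0$ says $c=-\sum_ic_ic$. If $g(q),\dots,g(q+d-1)$ all equal $c$, then $g(q+d)=-\sum_ic_ic=c$. Induct on $q$. $\square$

To use it against a recurrence of unknown order $d$, we need plateaus of every length, hence the parameter $p$. We also need the first mechanism to win for a while. This is where the gap in (1) enters: differences of size at least $\frac95$ per digit on one side, single values of size at most $\frac32$ per digit on the other.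

## The glued word is automatic and has a potential

**Step 1: $\mathbf w$ is $k$-automatic.** This puts $\mathbf w$ under the hypothesis of the conjecture. Let $n\ge1$, $e\ge 0$ and $0\le c<K^e$.

- $K^en+c$ and $n$ have the same leading digit, so $K^en+c\in\mathcal L$ if and only if $n\in\mathcal L$.
- $K^en+c\equiv n+c\pmod{K-1}$.
- If $c\ne K^e-1$, one of the $e$ low digits differs from $K-1$, so $d(K^en+c)$ is determined by $c$ and $e$. If $c=K^e-1$, all of them equal $K-1$ and $d(K^en+c)=d(n)$.

So for $n\ge1$ the letter $w_{K^en+c}$ is a function, depending on $(e,c)$, of the triple $(\mathbf 1_{\mathcal L}(n),\,n\bmod(K-1),\,d(n))$. The triple lies in a finite set, so there are finitely many such functions with values in $\{0,1\}$. With the two possible values at $n=0$, the $K$-kernel of $\mathbf w$ is finite.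

For the $k$-kernel, let $e=4g+g'$ with $0\le g'<4$, and for $0\le c<k^e$ write $c=c_0+K^gc_1$ with $c_0<K^g$, $c_1<k^{g'}$. Then $k^en+c=K^g(k^{g'}n+c_1)+c_0$. So each member of the $k$-kernel is $v(k^{g'}n+c_1)$ with $v$ in the finite $K$-kernel and finitely many choices of $(g',c_1)$. Hence the $k$-kernel is finite.

**Step 2: the two potentials glue.** This gives a formula for digit sums of $\mathbf w$. Let
$$h(n)=\begin{cases}f(n)&n\in\mathcal L,\\ \beta(n)&n\notin\mathcal L,\end{cases}\qquad\text{so } h(0)=0.$$
We claim that
$$w_n=\mu+h(n+1)-h(n)\qquad(n\ge0). \tag{4}$$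
If $n$ and $n+1$ are both in $\mathcal L$, or both outside, this is (2). At the switches, $f$ and $\beta$ agree:

- If $n\in\mathcal L$ and $n+1\notin\mathcal L$, then $n+1=2K^L$ for some $L$. Since $2K^L\equiv2\pmod{K-1}$, we have $h(n+1)=\beta(2K^L)=b(2)=f(2K^L)$. So $h(n+1)-h(n)=f(n+1)-f(n)$, and the first identity of (2) applies.
- If $n\notin\mathcal L$ and $n+1\in\mathcal L$, then $n+1=K^L$ and $h(n+1)=f(K^L)=b(1)=\beta(K^L)$. So $h(n+1)-h(n)=\beta(n+1)-\beta(n)$, and the second identity of (2) applies.

Summing (4), the digit sum of $w_i\cdots w_{i+n-1}$ is $\mu n+h(i+n)-h(i)$. Put $X_n=\{h(i+n)-h(i):i\ge0\}$. When $i$ increases by $1$, the integer digit sum changes by $w_{i+n}-w_i\in\{-1,0,1\}$. So the digit sums of length-$n$ factors fill an interval of integers, and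
$$\rho^+_{\mathbf w}(n)=1+\max X_n-\min X_n\qquad(n\ge1). \tag{5}$$

## Mixed windows contribute at most $B(\ell+2)$

**Step 3: compare $X_n$ with $F_n$.** The set $F_n$ is understood through Lemma 2, so we want to know what else is in $X_n$. The claim is: if $1\le n<K^\ell$, then $F_n\subseteq X_n$, and every element of $X_n\setminus F_n$ has absolute value at most $B(\ell+2)$.

*Inclusion.* Given $i\ge0$, take $L$ with $K^L>i+n$ and put $i'=K^L+i$. Both $i'$ and $i'+n$ lie in $[K^L,2K^L)\subseteq\mathcal L$. Prefixing the digit $1$ in position $L$ adds $b(1)$ to $f$ both times, so $h(i'+n)-h(i')=f(i'+n)-f(i')=f(i+n)-f(i)$.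

*Bound.* Consider $h(i+n)-h(i)$ in four cases.

1. $i,i+n\in\mathcal L$. The value is $f(i+n)-f(i)\in F_n$.
2. $i,i+n\notin\mathcal L$. The value is $\beta(i+n)-\beta(i)$, of size at most $2B\le B(\ell+2)$.
3. $i\in[K^L,2K^L)$ and $i+n\notin\mathcal L$. Then $i+n\ge2K^L$, so $i=2K^L-r$ with $1\le r\le n<K^\ell$. If $L<\ell$, then $i$ has $L+1\le\ell$ digits. If $L\ge\ell$, then $i=K^L+(K^L-r)$ with $K^L-K^\ell<K^L-r<K^L$, so the digits of $i$ in positions $\ell,\dots,L-1$ are all $K-1$ and contribute $b(K-1)=0$. What remains is the leading $1$ and $\ell$ low digits. In both cases $|f(i)|\le B(\ell+1)$. The value is $\beta(i+n)-f(i)$, of size at most $B+B(\ell+1)=B(\ell+2)$.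
4. $i\notin\mathcal L$ and $i+n\in[K^L,2K^L)$. Then $i<K^L$, so $i+n=K^L+r$ with $0\le r<n<K^\ell$. If $L<\ell$, then $i+n$ has at most $\ell$ digits. If $L\ge\ell$, its digits in positions $\ell,\dots,L-1$ are $0$ and contribute $0$. So $|f(i+n)|\le B(\ell+1)$, and the value $f(i+n)-\beta(i)$ has size at most $B(\ell+2)$.

## A long plateau, then unbounded growth

For $p\ge1$ let $m_p=\sum_{t<p}4K^t$, the number with $p$ digits all equal to $4$, and let $g_p(q)=\rho^+_{\mathbf w}(m_pK^q)$.

**Step 4: $g_p(q)$ is constant for $0\le q\le\frac p5-2$.** Here the pure windows win. Adding $m_p$ to $i=\sum_{t<p}2K^t$ gives $\sum_{t<p}6K^t$, and adding it to $i=\sum_{t<p}6K^t$ gives $\sum_{t<p}10K^t$, without carries. So by (1)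
$$\max F_{m_p}\ge p\,(b(6)-b(2))\ge2p,\qquad \min F_{m_p}\le p\,(b(10)-b(6))\le-\tfrac95p. \tag{6}$$
Let $n=m_pK^q$. Since $m_p<K^p$, we have $n<K^{p+q}$, and Step 3 with $\ell=p+q$ says that elements of $X_n\setminus F_n$ have absolute value at most $\frac32(p+q+2)$. This is at most $\frac95p$ exactly when $p+q+2\le\frac65p$, that is, when $q\le\frac p5-2$. By Lemma 2, $F_n=F_{m_p}$. So for these $q$ the elements of $X_n$ outside $F_n$ lie in $[-\frac95p,\frac95p]$, while $F_n$ has maximum at least $\frac95p$ and minimum at most $-\frac95p$. Hence $\max X_n=\max F_{m_p}$ and $\min X_n=\min F_{m_p}$, and (5) gives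
$$g_p(q)=1+\max F_{m_p}-\min F_{m_p},$$
which does not depend on $q$.

**Step 5: for fixed $p$, $g_p(q)\to\infty$ as $q\to\infty$.** Here we exhibit a mixed window whose low digits do not cancel. Let $n=m_pK^q$ and $r=\sum_{t<q}6K^t$, so $r<K^q\le n$. Choose $L\ge 1$ with $K^{L-1}\ge n$ and put $i=K^L+r-n$. Then
$$K^L>i\ge K^L-K^{L-1}=(K-1)K^{L-1}\ge2K^{L-1},$$
so $i$ has leading digit at least $2$ and $i\notin\mathcal L$. On the other hand $i+n=K^L+r$ with $r<K^L$, so $i+n\in\mathcal L$. Hence, by (1),
$$h(i+n)-h(i)=b(1)+q\,b(6)-\beta(i)\ge-\tfrac12+q-\tfrac32=q-2.$$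
Also $\min X_n\le\min F_n=\min F_{m_p}<0$, by Step 3, Lemma 2 and (6). So (5) gives $g_p(q)\ge1+(q-2)=q-1$.

## No finite-dimensional kernel, and a logarithmic bound

**Step 6: part 1 of Theorem A.** We turn finite dimension into a recurrence for $g_p$ whose order does not depend on $p$. Let $F$ be a field of characteristic $0$, write $\rho=\rho^+_{\mathbf w}$, and suppose the $F$-span $V$ of the $k$-kernel of $\rho$ has finite dimension $d$. Since $\rho\ne0$, $d\ge1$. If $\rho$ were $k$-regular, this would hold with $F=\mathbb Q$.

The map $(v(n))_n\mapsto(v(kn))_n$ sends $\rho(k^en+c)$ to $\rho(k^{e+1}n+c)$, so it maps the $k$-kernel into itself. Its fourth power $T:(v(n))_n\mapsto(v(Kn))_n$ is therefore an endomorphism of $V$. Let $X^d+c_{d-1}X^{d-1}+\cdots+c_0$ be its characteristic polynomial. By the Cayley–Hamilton theorem, $T^d\rho=-\sum_{i<d}c_iT^i\rho$. Evaluating at $K^qm_p$, where $(T^i\rho)(K^qm_p)=\rho(K^{q+i}m_p)=g_p(q+i)$, we obtain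
$$g_p(q+d)=-\sum_{i=0}^{d-1}c_i\,g_p(q+i)\qquad\text{for all }q\ge0,\ p\ge1.$$
Now fix $p\ge5(d+2)$, so that $d\le\frac p5-2$. By Step 4, $g_p(0)=\cdots=g_p(d)$. By Lemma 3, $g_p$ is constant in $F$. Distinct integers stay distinct in $F$, so $g_p$ is a constant integer sequence. This contradicts Step 5. Hence $V$ is infinite-dimensional and $\rho^+_{\mathbf w}$ is not $k$-regular.

**Step 7: part 2 of Theorem A.** We bound all of $X_n$. Let $n\ge1$ and $\ell=\lfloor\log_Kn\rfloor+1$, so $n<K^\ell$. Write $i=K^\ell l+c$ with $0\le c<K^\ell$. Since $c+n<2K^\ell$, we have $i+n=K^\ell(l+\varepsilon)+c'$ with $\varepsilon\in\{0,1\}$ and $0\le c'<K^\ell$. So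
$$f(i+n)-f(i)=\big(f(l+\varepsilon)-f(l)\big)+f(c')-f(c).$$
The bracket is $0$ or, by (2), $u_{d(l)}-\mu\in[-1,1]$. Also $|f(c)|,|f(c')|\le B\ell=\frac32\ell$. So elements of $F_n$ have size at most $3\ell+1$. Elements of $X_n\setminus F_n$ have size at most $\frac32(\ell+2)\le3\ell+2$, because $\ell\ge1$. Hence $X_n\subset[-(3\ell+2),3\ell+2]$, and (5) gives
$$\rho^+_{\mathbf w}(n)\le1+2(3\ell+2)=6\ell+5\le6\log_Kn+11.$$
This proves Theorem A. $\blacksquare$

## The defect $\Delta(n,i)$ and its finite-dimensional kernel

We turn to Theorem B. Let $\mathbf w$ now be any $k$-automatic word over a finite $\mathcal A\subset\mathbb Z$. Put $D=\max\mathcal A-\min\mathcal A$, $S(n)=\sum_{t<n}w_t$ and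
$$\Delta(n,i)=S(i+n)-S(i)-S(n),$$
the digit sum of the factor of length $n$ at $i$ minus that of the prefix of length $n$.

*Example.* For $0101\cdots$ we have $S(n)=\lfloor n/2\rfloor$, so $\Delta(n,i)=1$ if $n$ and $i$ are both odd, and $0$ otherwise.

**Step 1: boundedness of $\rho^+_{\mathbf w}$ is boundedness of $\Delta$.** For fixed $n$, subtracting $S(n)$ only shifts the digit sums, so
$$\rho^+_{\mathbf w}(n)=\#\{\Delta(n,i):i\ge0\}\qquad(n\ge0),$$
and $\Delta(n,0)=0$. As $i$ increases by $1$, $\Delta(n,i)$ changes by $w_{i+n}-w_i\in[-D,D]$. If two neighboring elements of the finite set $\{\Delta(n,i):i\ge0\}$ were more than $D$ apart, the sequence $i\mapsto\Delta(n,i)$ could never pass from one side of the gap to the other, yet it takes values on both sides. So neighboring elements are at most $D$ apart. Since $0$ belongs to the set,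
$$|\Delta(n,i)|\le(\rho^+_{\mathbf w}(n)-1)D. \tag{7}$$
Conversely $|\Delta|\le H$ forces $\rho^+_{\mathbf w}\le2H+1$. So $\rho^+_{\mathbf w}$ is bounded if and only if $\Delta$ is.

**Step 2: the two-variable kernel of $\Delta$ spans a finite-dimensional space.** This makes linear algebra available. Let $\mathcal N$ be the set of functions
$$(n,i)\mapsto\Delta(k^en+r',\,k^ei+r)\qquad(e\ge0,\ 0\le r,r'<k^e).$$
Let $x_n=(v(n))_v$, where $v$ runs over the finite $k$-kernel of $\mathbf w$. It takes values in a finite set $\Sigma$, and for given $e,c$ the letter $w_{k^en+c}$ is a coordinate of $x_n$. Let $N_y(l)=\#\{t<l:x_t=y\}$. For $0\le c<k^e$, cutting $[0,k^el+c)$ into $l$ blocks of length $k^e$ and a remainder gives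
$$S(k^el+c)=\sum_{t<l}\ \sum_{j<k^e}w_{k^et+j}+\sum_{j<c}w_{k^el+j}=\sum_{y\in\Sigma}s_e(y)N_y(l)+\sum_{y\in\Sigma}P_{e,c}(y)[x_l=y].$$
Here $s_e(y)$ and $P_{e,c}(y)$ are integers, because the inner sums depend only on $x_t$ and $x_l$ respectively (for $y\in\Sigma$ that do not occur, set them to $0$).

Given $r,r'<k^e$, write $r+r'=\varepsilon k^e+r''$ with $\varepsilon\in\{0,1\}$, $0\le r''<k^e$. Then
$$\Delta(k^en+r',k^ei+r)=S\big(k^e(i+n+\varepsilon)+r''\big)-S(k^ei+r)-S(k^en+r')$$
is an integer combination of the functions
$$N_y(i+n+\varepsilon),\ N_y(i),\ N_y(n),\ [x_{i+n+\varepsilon}=y],\ [x_i=y],\ [x_n=y]\qquad(y\in\Sigma,\ \varepsilon\in\{0,1\}).$$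
This list is finite and does not depend on $e,r,r'$. So $V=\operatorname{span}_{\mathbb Q}\mathcal N$ has finite dimension $d$. A function in $V$ that vanishes at all points of $\mathbb N^2$ is $0$, so the evaluations span the dual of $V$. Choosing a basis among them, we get points $P_1,\dots,P_d\in\mathbb N^2$ for which $\theta\mapsto(\theta(P_1),\dots,\theta(P_d))$ is an isomorphism $V\to\mathbb Q^d$.

In the example with $k=2$: $\Delta(2n+r',2i+r)$ is the constant $1$ if $r=r'=1$ and the constant $0$ otherwise, so $\mathcal N=\{\Delta,0,1\}$ and $d=2$.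

## Bounded additive complexity is automatic

**Step 3: Part 1 of Theorem B.** Suppose $\rho^+_{\mathbf w}$ is bounded, so $|\Delta|\le H$ for some $H$. Elements of $\mathcal N$ are integer-valued, bounded by $H$, and determined by their values at $P_1,\dots,P_d$. So $\mathcal N$ is finite.

For $\theta\in\mathcal N$ let $R_\theta(n)=\{\theta(n,i):i\ge0\}$. For $0\le r'<k^e$, splitting the second argument by its residue modulo $k^e$,
$$R_\Delta(k^en+r')=\bigcup_{0\le r<k^e}\{\Delta(k^en+r',k^ei+r):i\ge0\}=\bigcup_{\theta\in\mathcal N_{e,r'}}R_\theta(n),$$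
where $\mathcal N_{e,r'}\subseteq\mathcal N$ does not depend on $n$. So each member of the $k$-kernel of $R_\Delta$ is determined by a subset of $\mathcal N$, and that kernel has at most $2^{|\mathcal N|}$ elements. Since $\rho^+_{\mathbf w}(n)=|R_\Delta(n)|$, its kernel is the image of the kernel of $R_\Delta$ under taking cardinalities, hence finite. So $\rho^+_{\mathbf w}$ is $k$-automatic, hence $k$-regular.

## Unbounded additive complexity reaches a multiple of $\log n$

Suppose now that $\rho^+_{\mathbf w}$ is unbounded. Then $\Delta$ is unbounded, so $V\neq0$. Two theorems are used.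

**Theorem (McNaughton and Zalcstein, *The Burnside problem for semigroups*, J. Algebra 34 (1975), 292–299).** A finitely generated semigroup of matrices over a field, all of whose elements have finite order, is finite. (Finite order means having finitely many distinct powers.)

**Theorem (Kronecker).** A nonzero algebraic integer all of whose conjugates have modulus at most $1$ is a root of unity.

**Step 4: find one operator with infinitely many powers.** For $\gamma=(r',r)\in\{0,\dots,k-1\}^2$ let $\Phi_\gamma\theta(n,i)=\theta(kn+r',ki+r)$. Applied to $\theta(n,i)=\Delta(k^en+a',k^ei+a)$ it gives $\Delta(k^{e+1}n+k^er'+a',\,k^{e+1}i+k^er+a)$, and $k^er'+a',\ k^er+a<k^{e+1}$. So $\Phi_\gamma$ maps $\mathcal N$ to $\mathcal N$ and is a linear map $V\to V$. Let $\mathcal G$ be the semigroup generated by the $\Phi_\gamma$ on $V$. Applying the $\Phi_\gamma$ for the successive base-$k$ digits of $(a',a)$, least significant first, shows that every element of $\mathcal N$ is $\Delta$ or $s\Delta$ with $s\in\mathcal G$.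

Every value $\Delta(n,i)$ is the value at $(0,0)$ of an element of $\mathcal N$: take $k^e>n,i$ and $r'=n$, $r=i$. If $\mathcal G$ were finite, $\mathcal N$ would be finite and $\Delta$ would take finitely many values, which is false. So $\mathcal G$ is infinite. It is finitely generated, so by McNaughton and Zalcstein some
$$\Phi=\Phi_{\gamma_1}\cdots\Phi_{\gamma_s}\in\mathcal G$$
has infinitely many distinct powers.

**Step 5: $\|\Phi^j\|\ge c_1j$ for all large $j$, with some $c_1>0$.** Here integrality is used. All norms on $\operatorname{End}(V)$ are equivalent, so any fixed one, also after extending scalars to $\mathbb C$, will do. The $\mathbb Z$-span $\Lambda$ of $\mathcal N$ is $\Phi$-invariant. It consists of integer-valued functions, so evaluation at $P_1,\dots,P_d$ embeds it in $\mathbb Z^d$, and it is free of rank at most $d$. It spans $V$ over $\mathbb Q$, so its rank is $d$, and a $\mathbb Z$-basis of $\Lambda$ is a $\mathbb Q$-basis of $V$. In this basis $\Phi$ is an integer matrix.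

If the spectral radius of $\Phi$ exceeds $1$, then $\|\Phi^j\|$ grows exponentially. Otherwise the eigenvalues are roots of a monic integer polynomial all of whose roots have modulus at most $1$. So each is an algebraic integer whose conjugates all have modulus at most $1$, and by Kronecker it is $0$ or a root of unity.

Suppose all Jordan blocks for nonzero eigenvalues had size $1$. Over $\mathbb C$, $\Phi$ would be similar to the direct sum of a nilpotent matrix, whose $d$-th power is $0$, and a diagonal matrix of roots of unity. If $R$ is a common multiple of their orders, then $\Phi^{j+R}=\Phi^j$ for $j\ge d$, and $\Phi$ would have finitely many powers, a contradiction. So there is a Jordan block $J$ of size at least $2$ for a root of unity $\lambda$. The entry of $J^j$ just above the diagonal is $j\lambda^{j-1}$, of modulus $j$, and $\|\Phi^j\|$ grows at least linearly.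

**Step 6: large values of $\Delta$ at small arguments.** Let $Q_E=\max\{|\Delta(n,i)|:0\le n,i<k^E\}$; this is nondecreasing in $E$. Choose $\theta_1,\dots,\theta_d\in\mathcal N$ forming a basis of $V$. An endomorphism $\Psi$ of $V$ is determined by the functions $\Psi\theta_a$, and each of these by its values at the $P_b$. So the linear map $\Psi\mapsto\big((\Psi\theta_a)(P_b)\big)_{a,b}$ on $\operatorname{End}(V)$ is injective, and there is a constant $C$ with
$$\|\Phi^j\|\le C\max_{a,b}|(\Phi^j\theta_a)(P_b)|.$$
Write $\theta_a(n,i)=\Delta(k^{e_a}n+r_a',k^{e_a}i+r_a)$. Then $\Phi^j\theta_a$ has the same form with exponent $e_a+sj$ and remainders below $k^{e_a+sj}$. If all coordinates of $P_1,\dots,P_d$ are less than $k^{C''}$, then $(\Phi^j\theta_a)(P_b)$ is a value $\Delta(n,i)$ with $n,i<k^{e_a+sj}\cdot k^{C''}$. Putting $C'=C''+\max_ae_a$, we get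
$$Q_{sj+C'}\ge\frac{c_1}{C}\,j\qquad\text{for all large }j.$$
Since $Q_E$ is nondecreasing, taking $j=\lfloor(E-C')/s\rfloor$, which is at least $E/(2s)$ for large $E$, gives $Q_E\ge c_2E$ for all large $E$, with $c_2=c_1/(2sC)>0$.

**Step 7: conclusion of Part 2.** We have $D\ge1$, since $D=0$ would give $\rho^+_{\mathbf w}\equiv1$. For every large $E$ choose $n_E,i_E<k^E$ with $|\Delta(n_E,i_E)|=Q_E\ge c_2E$. By (7),
$$\rho^+_{\mathbf w}(n_E)\ge1+\frac{c_2E}{D}\ge\frac{c_2}{D}\log_kn_E.$$
The logarithm makes sense: $n_E\ge1$, because $\Delta(0,i)=0$ while $Q_E>0$. Finally, the digit sums of length-$n$ factors are integers between $n\min\mathcal A$ and $n\max\mathcal A$, so $\rho^+_{\mathbf w}(n)\le1+nD$. Since $\rho^+_{\mathbf w}(n_E)\to\infty$, this forces $n_E\to\infty$. Hence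
$$\limsup_{n\to\infty}\frac{\rho^+_{\mathbf w}(n)}{\log n}\ge\frac{c_2}{D\log k}>0,$$
which proves Theorem B. $\blacksquare$
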